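# Infinite automorphism groups in families of hyperkähler manifolds, by way of cones with short normals

## 1. Polyhedral cones with short normals

A *lattice* is a finitely generated free abelian group $N$ with a nondegenerate integral symmetric form $(\cdot,\cdot)$. We write $v^2=(v,v)$, $N^*$ for the dual lattice, and $\mathrm{disc}\,N$ for the determinant of a Gram matrix; thus $|\mathrm{disc}\,N|=|N^*/N|$, and a sublattice $N_0\subset N$ of finite index satisfies $|\mathrm{disc}\,N_0|=|\mathrm{disc}\,N|\,[N:N_0]^2$. Let $N$ have signature $(1,\rho-1)$ and let $\mathcal C\subset N_{\mathbb R}$ be one of the two components of $\{x^2>0\}$. We use two elementary facts freely: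

* if $x,y\in\overline{\mathcal C}$ are nonzero and not proportional, then $(x,y)>0$, and hence $x+y\in\mathcal C$;
* if $0\ne v\in\overline{\mathcal C}$, then $v^\perp$ is negative semidefinite, and it is negative definite when $v^2>0$.

**Definition.** Let $C\ge 1$. A *cone with $C$-short normals* is a polyhedral cone $\mathcal P\subset\overline{\mathcal C}$ with nonempty interior such that every facet of $\mathcal P$ spans a hyperplane $E^\perp$ with $E\in N$ and $-C\le E^2<0$.

For $\rho=3$, the projectivization of such a cone is a polygon in the hyperbolic plane, possibly with vertices at infinity, whose sides are orthogonal to integral vectors of bounded norm.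

**Example.** Let $N=\mathbb Z^3$ with $x^2=x_0^2-x_1^2-x_2^2$, and let $\mathcal P$ be given by $x_1\ge x_2\ge0$ and $x_0\ge x_1+x_2$. Its extremal rays are spanned by $(1,0,0)$, $(1,1,0)$, $(2,1,1)$, of norms $1,0,2$, so $\mathcal P\subset\overline{\mathcal C}$. Inward normals are $(0,-1,1)$, $(0,0,-1)$, $(1,1,1)$, of norms $-2,-1,-1$. So $\mathcal P$ has $2$-short normals. The Gram matrix of the three normals is
$$\begin{pmatrix}-2&1&0\\1&-1&1\\0&1&-1\end{pmatrix},$$
with determinant $1=\mathrm{disc}\,N$.

Everything turns on the following statement: *in rank at least $3$, the existence of one such cone bounds the discriminant of the lattice.*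

**Proposition 1.** Let $N$ have signature $(1,\rho-1)$ with $\rho\ge3$, and suppose that a cone with $C$-short normals exists in $\overline{\mathcal C}$. Then $|\mathrm{disc}\,N|\le D_\rho(C)$, where $D_3(C)=64C^3$ and $D_\rho(C)=C\,D_{\rho-1}(C^3)$.

There is no bound on the number of facets in the hypothesis. The proof is in Section 5.

**Example (rank two is different).** For $m\ge2$ let $N=\mathbb Z^2$ with form $(m^2-1)x^2-y^2$. The vectors $E=(0,1)$ and $E'=(1,m)$ have norm $-1$. Their orthogonal rays are spanned by $(1,0)$ and $(m,m^2-1)$, both of norm $m^2-1>0$. The cone between these rays has $1$-short normals, but $\mathrm{disc}\,N=-(m^2-1)$ is unbounded. So $\rho\ge3$ is needed in Proposition 1.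

The proposition serves the following purpose. If a projective hyperkähler manifold has Picard number at least $3$ and only finitely many automorphisms, its nef cone turns out to be a cone with $C$-short normals in $NS(M)$, where $C$ depends only on the deformation class. Hence $|\mathrm{disc}\,NS(M)|$ is bounded. In a family that really moves, the discriminants of the Néron–Severi lattices at special points do not stay bounded. So finite automorphism groups cannot occur at most of these special points.

## 2. Hyperkähler families and the theorems

A *hyperkähler manifold* is a compact, simply connected Kähler manifold $M$ such that $H^0(M,\Omega^2_M)$ is spanned by a nowhere degenerate holomorphic $2$-form. $\mathrm{Bir}(M)$ and $\mathrm{Aut}(M)$ are its groups of birational and biholomorphic automorphisms. The group $H^2(M,\mathbb Z)$ carries the Beauville–Bogomolov–Fujiki form, a lattice structure of signature $(3,b_2-3)$. For a K3 surface it is the intersection form.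

A *polarization* of a family $\pi:\mathcal M\to B$ is a section $h$ of $R^2\pi_*\mathbb Z$ that is ample on every fibre. The map $\pi$ is proper and smooth, $B$ is reduced, and $M_t=\pi^{-1}(t)$. The family is *non-isotrivial* if its fibres are not all isomorphic. The base is a connected, irreducible complex manifold or variety, and "dense" refers to the analytic topology.

Amerik, Soldatenkov and Verbitsky ("Reflective lattices and hyperkahler manifolds", arXiv:2605.28593, 2026) recall the following result, first proved for K3 surfaces by Oguiso: in a smooth non-isotrivial family of polarized hyperkähler manifolds with $b_2\ge6$, the group $\mathrm{Bir}(M_t)$ is infinite for a dense set of $t$. They state that they do not know whether $\mathrm{Bir}$ may be replaced by $\mathrm{Aut}$. It may.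

**Theorem A.** Let $\pi:\mathcal M\to B$ be a smooth non-isotrivial family of polarized hyperkähler manifolds with $b_2\ge5$ over a connected irreducible base. Then $\{t\in B:|\mathrm{Aut}(M_t)|=\infty\}$ is dense in $B$ in the analytic topology.

In particular the answer for $b_2\ge6$ is yes. The theorem about single manifolds that drives it is this one.

**Theorem B.** Let $M$ be projective hyperkähler with $b_2\ge5$ and $\rho(M)\ge3$. If $\mathrm{Aut}(M)$ is finite, then $|\mathrm{disc}\,NS(M)|\le D_\rho(C)$, where $D_3(C)=64C^3$ and $D_\rho(C)=C\,D_{\rho-1}(C^3)$, with $C$ the constant of (F4) below. So in each deformation class only finitely many isometry classes of lattices of rank $\ge3$ occur as $NS(M)$ with $\mathrm{Aut}(M)$ finite.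

A stronger form of Theorem A, called Theorem C, is stated and proved in Section 8.

For $M$ projective put $N=NS(M)$, of signature $(1,\rho-1)$, and $T=N^\perp\subset H^2(M,\mathbb Z)$. Let $\mathcal C\subset N_{\mathbb R}$ be the component of $\{x^2>0\}$ containing the ample classes. We use the following facts.

* **(F1)** The monodromy group $\mathrm{Mon}^2(M)$, the group of all parallel transports on $H^2(M,\mathbb Z)$, has finite index in $O(H^2(M,\mathbb Z))$. (Verbitsky, Duke Math. J. 162 (2013), with erratum.)
* **(F2)** (Torelli.) If $g\in\mathrm{Mon}^2(M)$ is a Hodge isometry sending some Kähler class to a Kähler class, then $g$ is induced by an automorphism of $M$. (Verbitsky, loc. cit.; Markman, *A survey of Torelli and monodromy results*, 2011, Thm 1.3.)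
* **(F3)** There is a $\mathrm{Mon}^2$-invariant set of negative classes, the *MBM classes*, such that the Kähler cone of $M$ is a connected component of the positive cone of $H^{1,1}(M,\mathbb R)$ minus all $e^\perp$ with $e$ MBM of type $(1,1)$. The MBM property is preserved by parallel transport as long as the class is of type $(1,1)$ at both ends. (Amerik–Verbitsky, *Rational curves on hyperkähler manifolds*, IMRN 2015.)
* **(F4)** If $b_2\ge5$, there is an integer $C\ge1$ depending only on the deformation class with $-C\le e^2<0$ for every primitive integral MBM class $e$. (Amerik–Verbitsky, *Collections of orbits of hyperplane type in homogeneous spaces, homogeneous dynamics, and hyperkähler geometry*, IMRN 2020.)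
* **(F5)** (Reduction theory.) Let $\Gamma$ be a finite index subgroup of the group of isometries of $N$ preserving $\mathcal C$. There is a cone $\Pi\subset\overline{\mathcal C}$, generated by finitely many vectors of $N$, with $\mathcal C\subset\bigcup_{\gamma\in\Gamma}\gamma\Pi$. (Ash–Mumford–Rapoport–Tai, Ch. II; Looijenga, Compositio Math. 150 (2014).)
* **(F6)** The Kuranishi family of $M$ is universal with smooth base, and its period map is a local isomorphism onto the period domain. (Bogomolov, Beauville.)

For a K3 surface one may take as primitive MBM classes the classes with $e^2=-2$, so $C=2$; then (F3) is the classical description of the Kähler cone by $(-2)$-walls.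

Let $\mathrm{Amp}(M)$ be the intersection of the Kähler cone with $N_{\mathbb R}$, and $\mathrm{Nef}(M)$ its closure. A *wall* is $e^\perp\subset N_{\mathbb R}$ with $e\in N$ primitive MBM, and a *chamber* is a connected component of $\mathcal C\setminus\bigcup e^\perp$. The set $\mathrm{Amp}(M)$ is nonempty, convex and open in $N_{\mathbb R}$. It is also relatively closed in the complement of the walls, because a connected component is closed in the space it is a component of. Hence $\mathrm{Amp}(M)$ is a chamber.

## 3. Picard numbers one and two

Two lemmas translate between automorphisms and isometries of $N$. The first produces automorphisms.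

**Lemma 2.** Let $M$ be projective and let $\Gamma$ be the group of $g\in O(N)$ that preserve $\mathcal C$, act trivially on $N^*/N$, and satisfy $g\oplus\mathrm{id}_T\in\mathrm{Mon}^2(M)$. Then $\Gamma$ has finite index in $O(N)$, its elements permute the chambers, and every $g\in\Gamma$ with $g\,\mathrm{Amp}(M)=\mathrm{Amp}(M)$ is the action on $N$ of an automorphism of $M$.

*Proof.* Let $O_0\subset O(N)$ be the subgroup preserving $\mathcal C$ and acting trivially on the finite group $N^*/N$; it has finite index. For $g\in O_0$ the map $g\oplus\mathrm{id}_T$ preserves $H^2(M,\mathbb Z)\subset N^*\oplus T^*$. Indeed, for $(x,y)\in H^2(M,\mathbb Z)$ we have $(gx,y)-(x,y)=(gx-x,0)$ with $gx-x\in N$, and the same holds for $g^{-1}$. So $g\mapsto g\oplus\mathrm{id}_T$ is a homomorphism $O_0\to O(H^2(M,\mathbb Z))$, and $\Gamma$ is the preimage of $\mathrm{Mon}^2(M)$. By (F1), $\Gamma$ has finite index.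

Elements $g\oplus\mathrm{id}_T$ of $\mathrm{Mon}^2(M)$ preserve the set of MBM classes and preserve $N$. So $g$ permutes the MBM classes in $N$, hence the walls and the chambers. Since $H^{2,0}\subset T_{\mathbb C}$, the map $g\oplus\mathrm{id}_T$ is a Hodge isometry. If $g$ preserves $\mathrm{Amp}(M)$, it sends a Kähler class to a Kähler class, and (F2) applies. $\square$

The second lemma says that automorphisms are seen on $N$ up to a finite group.

**Lemma 3.** For $M$ projective, the kernel of $\mathrm{Aut}(M)\to O(N)$ is finite.

*Proof.* Let $H$ be an ample line bundle. Since $H^1(M,\mathcal O_M)=0$, we have $\mathrm{Pic}(M)=NS(M)$, so every $f$ in the kernel satisfies $f^*H\cong H$. The graphs of these $f$ therefore all have the same Hilbert polynomial with respect to $H\boxtimes H$, and they are points of one projective Hilbert scheme of $M\times M$. The tangent space at a graph is $H^0(M,T_M)\cong H^0(M,\Omega^1_M)=0$; here the holomorphic $2$-form gives the isomorphism, and the last group vanishes because $b_1=0$. So the graphs are isolated points of a Noetherian scheme, and there are finitely many of them.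 $\square$

If $\rho(M)=1$, then $O(N)=\{\pm1\}$ and $\mathrm{Aut}(M)$ is finite. So when $NS(M_t)$ has rank one for very general $t$, infinite automorphism groups can only be found at points where the Picard number jumps. For Picard number two the answer can be read off from the lattice.

**Lemma 4.** Let $M$ be projective with $\rho(M)=2$. Then $\mathrm{Aut}(M)$ is finite if and only if $N$ contains a nonzero isotropic vector or an MBM class.

*Proof.* *Neither is present.* There are no walls, so $\mathrm{Amp}(M)=\mathcal C$. Every element of the group $\Gamma$ of Lemma 2 preserves $\mathcal C$, so it is realized by an automorphism. It remains to see that $O(N)$, and hence $\Gamma$, is infinite. Choose an orthogonal sublattice $N_0=\mathbb Zh'\oplus\mathbb Zv'\subset N$ with $h'^2=a>0$, $v'^2=-\nu'<0$. As $N$ is anisotropic, $d=a\nu'$ is not a square. Each solution of Pell's equation $u^2-dw^2=1$ gives an isometry of $N_0$,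
$$h'\mapsto uh'+aw\,v',\qquad v'\mapsto \nu'w\,h'+u\,v'.$$
Indeed the images have norms $a(u^2-dw^2)=a$ and $-\nu'(u^2-dw^2)=-\nu'$, and their product is $a\nu'uw-a\nu'uw=0$. So $O(N_0)$ is infinite. Its finite index subgroup acting trivially on $N_0^*/N_0$ preserves $N$, since $N_0\subset N\subset N_0^*$. Hence $O(N)$ is infinite.

*An isotropic vector is present.* Then there are exactly two isotropic lines, both rational. An isometry permutes the four primitive isotropic vectors and is determined by its effect on them. So $O(N)$ is finite, and $\mathrm{Aut}(M)$ is finite by Lemma 3.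

*An MBM class $e$ is present.* Since $e^2<0$ and $\rho=2$, the line $e^\perp$ meets $\mathcal C$, so $\mathrm{Amp}(M)\ne\mathcal C$. As $\mathcal C$ is connected, $\mathrm{Amp}(M)$ has a boundary point in $\mathcal C$, and this point lies on a wall. So some boundary ray of $\mathrm{Nef}(M)$ is spanned by a primitive $u\in N$ with $u^2>0$. The group $\mathrm{Aut}(M)$ permutes the two boundary rays, so a subgroup of index at most $2$ fixes $u$, and it acts by $\pm1$ on $u^\perp\cap N\cong\mathbb Z$. The image of $\mathrm{Aut}(M)$ in $O(N)$ is finite, and Lemma 3 applies again. $\square$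

**Example.** Suppose that a K3 surface has $N=\mathbb Zh\oplus\mathbb Zv$ with $h^2=4$, $v^2=-28$, $(h,v)=0$. The form is $4(x^2-7y^2)$. It does not represent $0$ since $7$ is not a square, nor $-2$ since its values are divisible by $4$. So $\mathrm{Aut}$ is infinite. The equation $8^2-7\cdot3^2=1$ gives the isometry $h\mapsto8h+3v$, $v\mapsto 21h+8v$. In contrast, suppose $N$ has basis $h,e$ with $h^2=4$, $(h,e)=1$, $e^2=-2$ (the lattice of a plane section and a line on a quartic). Then $(h-e)^2=4-2-2=0$, so $\mathrm{Aut}$ is finite.

A first attempt at Theorem A is therefore: look for points $t$, dense in $B$, where $NS(M_t)$ has rank two and represents none of $0,-1,\dots,-C$. This stops for two reasons.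

* Suppose the base is a curve and we force one extra class $v$ into $NS(M_t)$. This pins down an isolated point $t$. There is no freedom left to make $t$ general, and nothing prevents $\rho(M_t)$ from jumping to $3$ or more.
* If all fibres already share a lattice of classes of rank $\ge2$, then every special point has $\rho\ge3$. That common lattice may contain MBM classes, and then walls cannot be avoided at all.

So one has to handle $\rho\ge3$ in the presence of walls, where Lemma 4 says nothing. Here the cones of Section 1 come in.

## 4. The nef cone when the automorphism group is finite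

We show that for $\rho\ge3$ a finite $\mathrm{Aut}(M)$ makes $\mathrm{Nef}(M)$ a cone with $C$-short normals. The first lemma controls how walls meet a fundamental cone; the delicate part is near the isotropic rays on its boundary.

**Lemma 5.** Let $N$ be a lattice of signature $(1,\rho-1)$ and $S=\{e\in N:-C\le e^2<0\}$.
(a) A compact subset of $\mathcal C$ meets $e^\perp$ for only finitely many $e\in S$.
(b) If $\Pi\subset\overline{\mathcal C}$ is generated by finitely many vectors of $N$, then $e^\perp\cap\Pi\cap\mathcal C\neq\emptyset$ for only finitely many $e\in S$.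

*Proof.* (a) For $x\in\mathcal C$ the form $g_x(z)=2(z,x)^2/x^2-z^2$ is positive definite: it equals $x^2$ at $x$, it is $-z^2$ on $x^\perp$, and $x$ and $x^\perp$ are orthogonal for it. It depends continuously on $x$. If $e\perp x$, then $g_x(e)=-e^2\le C$. So when $x$ runs through a compact set, $e$ stays in a bounded subset of $N_{\mathbb R}$, and there are finitely many such $e\in N$.

(b) Let $u_1,\dots,u_q\in N\cap\overline{\mathcal C}$ be nonzero, pairwise non-proportional generators of $\Pi$, so $(u_i,u_j)>0$ for $i\ne j$. Suppose there are infinitely many distinct $e_k\in S$ and points $x_k\in\Pi\cap\mathcal C$ with $x_k\perp e_k$. Write $x_k=\sum_i t_{k,i}u_i$ with $t_{k,i}\ge0$, scaled so that $\max_it_{k,i}=1$. Pass to a subsequence with $t_{k,i}\to t_i$ and $x_k\to x=\sum t_iu_i$. Since $\overline{\mathcal C}$ contains no line, $x\ne0$.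

If $x^2>0$, the points $x_k$ lie, for large $k$, in a compact subset of $\mathcal C$, contradicting (a).

If $x^2=0$, then $\sum_{i,j}t_it_j(u_i,u_j)=0$ with all terms $\ge0$, so exactly one $t_i$ is nonzero. Say $t_1=1$; then $u_1^2=0$. For large $k$ the maximum is attained only at $i=1$, so $x_k=u_1+y_k$ with $y_k\in\mathrm{cone}(u_2,\dots,u_q)$ and $y_k\to0$. Since $x_k^2>0=u_1^2$, we have $y_k\ne0$, and so $(u_1,y_k)>0$.

For $e\perp x'$ with $x'\in\mathcal C$ and any $z$, Cauchy–Schwarz on the negative definite space $x'^\perp$, applied to $e$ and to the projection of $z$, gives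
$$(e,z)^2\le|e^2|\left(\frac{(z,x')^2}{x'^2}-z^2\right).$$
With $e=e_k$, $x'=x_k$, $z=u_1$ we get, using $y_k^2\ge0$,
$$(e_k,u_1)^2\le C\,\frac{(u_1,y_k)^2}{2(u_1,y_k)+y_k^2}\le\frac C2(u_1,y_k)\to0.$$
The left side is the square of an integer, so $(e_k,u_1)=0$ for large $k$, and then $(e_k,y_k)=0$ too. Put $s_k=\max_{i\ge2}t_{k,i}>0$. Then $e_k\perp u_1+y_k/s_k$. A subsequence of $u_1+y_k/s_k$ converges to $u_1+y$ with $0\ne y\in\mathrm{cone}(u_2,\dots,u_q)$, and $(u_1+y)^2\ge2(u_1,y)>0$. This contradicts (a). $\square$

**Proposition 6.** Let $M$ be projective, $b_2\ge5$, $\rho\ge3$, and $\mathrm{Aut}(M)$ finite. Then $\mathrm{Nef}(M)$ is a rational polyhedral cone in $\overline{\mathcal C}$ with nonempty interior, and each of its facets spans a hyperplane $E^\perp$ with $E\in N$ and $-C\le E^2<0$.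

*Proof.* Put $A=\mathrm{Amp}(M)$ and let $\Gamma$ be as in Lemma 2. Distinct elements of $\mathrm{Stab}_\Gamma(A)$ come from distinct automorphisms, so $\mathrm{Stab}_\Gamma(A)$ is finite.

**Step 1: cut a fundamental cone along the walls.** The purpose is to have pieces that each lie in one chamber. Take $\Pi$ from (F5). As $\mathcal C$ is covered by countably many closed sets $\gamma\Pi$, Baire's theorem shows that $\Pi$ has nonempty interior. By (F4) and Lemma 5(b), only finitely many walls meet $\Pi\cap\mathcal C$. They cut $\Pi$ into finitely many full-dimensional rational polyhedral cones $\Pi_1,\dots,\Pi_m$ with union $\Pi$. Each $\mathrm{int}\,\Pi_j$ is connected, lies in $\mathcal C$ and meets no wall, so it lies in a single chamber.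

**Step 2: only finitely many translates land in $A$.** Let $G_j=\{\gamma\in\Gamma:\gamma(\mathrm{int}\,\Pi_j)\subset A\}$. If $\gamma,\gamma'\in G_j$, then $\gamma'\gamma^{-1}A$ is a chamber containing $\gamma'(\mathrm{int}\,\Pi_j)\subset A$, so it equals $A$ and $\gamma'\gamma^{-1}\in\mathrm{Stab}_\Gamma(A)$. Hence $G_j$ is finite.

**Step 3: these translates fill $\mathrm{Nef}(M)$.** The complement of $\bigcup_{\gamma,j}\gamma(\mathrm{int}\,\Pi_j)$ in $\mathcal C$ lies in the countably many hyperplanes spanned by facets of the $\gamma\Pi_j$. So the union is dense in $A$. A set $\gamma(\mathrm{int}\,\Pi_j)$ that meets $A$ is contained in $A$, because it lies in one chamber. Therefore $\mathrm{Nef}(M)=\overline A$ is the union of the finitely many cones $\gamma\Pi_j$ with $\gamma\in G_j$. As $\overline A$ is convex, it is the cone generated by all their generators, which is rational polyhedral. Its interior contains $A\neq\emptyset$.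

**Step 4: the facets are walls.** Let $F$ be a facet. Since $\dim F=\rho-1\ge2$, it contains two non-proportional vectors of $\overline{\mathcal C}$, and their sum is in $\mathcal C$. So $\mathrm{relint}(F)\cap\mathcal C$ is a nonempty open subset of $\mathrm{span}\,F$. It is disjoint from $A$, because $A$ is the interior of $\overline A$, and $A$ is relatively closed in the complement of the walls. So $\mathrm{relint}(F)\cap\mathcal C$ is covered by the countably many walls. By Baire's theorem some wall $E^\perp$ contains an open subset of $\mathrm{span}\,F$, and so $\mathrm{span}\,F=E^\perp$. By (F4), $-C\le E^2<0$. $\square$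

**Proof of Theorem B, given Proposition 1.** By Proposition 6, $\mathrm{Nef}(M)$ is a cone with $C$-short normals, and Proposition 1 bounds $|\mathrm{disc}\,NS(M)|$. There are finitely many isometry classes of lattices of given rank and discriminant, and $\rho\le b_2-2$. $\square$

## 5. Three consecutive sides of a hyperbolic polygon

We now prove Proposition 1, starting with $\rho=3$. Three linearly independent normals $E,E',E''\in N$ span a sublattice of finite index, so $|\mathrm{disc}\,N|$ is at most their Gram determinant. The natural choice is the normals of three consecutive sides, scaled to norm $-1$. Adjacent sides meet at a vertex, which bounds the products of their normals by $1$. But the product $g$ of the first and third normal is not bounded in general. In a hyperbolic quadrilateral with a base of length $d$ and two sides perpendicular to the base, use the coordinates $(\cosh\psi,\sinh\psi)$, $|\psi|\le d/2$, on the base. The two perpendicular sides have inward normals $(\sinh\frac d2,-\cosh\frac d2)$ and $(\sinh\frac d2,\cosh\frac d2)$ for the form $x_0^2-x_1^2$, so $g=\sinh^2\frac d2+\cosh^2\frac d2=\cosh d$,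 which is as large as we like. So the middle side must be chosen.

The choice is: *fix an interior point $o$ and take as middle side the one farthest from $o$.* In the right-angled case the effect is easy to see. Let $P,P'$ be the exponentials of the distances from the foot of the perpendicular from $o$ to the two neighboring sides, measured along the base and taken with sign. The choice forces $\frac12(P-P^{-1})\le1$, so $P\le1+\sqrt2$, and likewise for $P'$. When $PP'\geq 1$ this gives
$$g=\tfrac12\big(PP'+(PP')^{-1}\big)\le\tfrac12\big((1+\sqrt2)^2+(\sqrt2-1)^2\big)=3.$$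
The proof below does this for arbitrary angles, including vertices at infinity.

*Proof of Proposition 1 for $\rho=3$.* The cone $\mathcal P$ lies in $\overline{\mathcal C}$, so it is pointed. It has facets $F_1,\dots,F_k$, $k\ge3$, in cyclic order (indices mod $k$) and extremal rays $R_i=F_{i-1}\cap F_i$. Let $E_i\in N$ be the inward normal of $F_i$ with $n_i=-E_i^2\in[1,C]$, so $(E_i,\cdot)\ge0$ on $\mathcal P$, and put $e_i=E_i/\sqrt{n_i}$, so $e_i^2=-1$.

**Step 1: choose the middle side.** Fix $o\in\mathrm{int}\,\mathcal P$ with $o^2=1$ and put $x_i=(e_i,o)>0$ (the hyperbolic sine of the distance from $o$ to the $i$-th side). Choose $i$ with $x_i$ maximal, write $x=x_i$, and put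
$$a=(e_{i-1},e_i),\qquad b=(e_i,e_{i+1}),\qquad g=(e_{i-1},e_{i+1}).$$
Let $v,w$ generate $R_i,R_{i+1}$. Since $e_{i-1},e_i\in v^\perp$, a negative semidefinite space, Cauchy–Schwarz gives $|a|\le1$. Likewise $|b|\le1$. Steps 2–4 prove
$$-1\le g\le7.\tag{1}$$

**Step 2: project to the plane of the middle side.** The purpose is to reduce to a plane of signature $(1,1)$. Let $H=e_i^\perp$ and put
$$f=e_{i-1}+ae_i,\qquad f'=e_{i+1}+be_i,\qquad y=o+xe_i.$$
These lie in $H$, and direct computation gives
$$f^2=a^2-1,\quad f'^2=b^2-1,\quad y^2=1+x^2,\quad(f,f')=g+ab.$$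
By maximality of $x$,
$$(y,f)=(o,f)=x_{i-1}+ax\le(1+a)x,\qquad(y,f')=x_{i+1}+bx\le(1+b)x.\tag{2}$$
Moreover $y\in\mathcal C$, since $y^2>0$ and $(y,o)=1+x^2>0$. The vectors $v,w$ also lie in $H$, and
$$(f,v)=0,\quad(f,w)=(e_{i-1},w)>0,\quad(f',w)=0,\quad(f',v)=(e_{i+1},v)>0.\tag{3}$$
The inequality $(e_{i-1},w)>0$ is strict because otherwise $w\in F_{i-1}\cap F_i=R_i$, whereas $R_{i+1}\ne R_i$. In the same way, $v\notin F_i\cap F_{i+1}=R_{i+1}$.

**Step 3: null coordinates and lower bound.** Let $n=y/\sqrt{1+x^2}$ and let $m\in H$ satisfy $m\perp n$, $m^2=-1$. For $z=\zeta n+\eta m$ put $z_\pm=\zeta\pm\eta$. Then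
$$(z,z')=\tfrac12(z_+z'_-+z_-z'_+),\qquad z^2=z_+z_-,\qquad\overline{\mathcal C}\cap H=\{z_+\ge0,\ z_-\ge0\}.$$
As $v,w$ are not proportional, $v_+w_-\ne v_-w_+$. Replacing $m$ by $-m$ exchanges the subscripts, so we may choose its sign with $v_+w_-<v_-w_+$. From $(f,v)=0$ we get $(f_+,f_-)=\lambda(v_+,-v_-)$, and then $(f,w)=\frac\lambda2(v_+w_--v_-w_+)>0$ forces $\lambda<0$. Similarly $(f'_+,f'_-)=\mu(w_+,-w_-)$, and $(f',v)=\frac\mu2(w_+v_--w_-v_+)>0$ forces $\mu>0$. So we may write
$$f_-=P,\quad f_+=-Q,\quad f'_+=P',\quad f'_-=-Q',\qquad P,Q,P',Q'\ge0,$$
where $P=|\lambda|v_-$, $Q=|\lambda|v_+$, $P'=\mu w_+$, $Q'=\mu w_-$. The norms and the product become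
$$PQ=1-a^2,\qquad P'Q'=1-b^2,\qquad(f,f')=\tfrac12(PP'+QQ'),\tag{4}$$
and $v_+w_-<v_-w_+$ becomes
$$QQ'<PP'.\tag{5}$$
In particular $(f,f')\ge0$, so $g\ge-ab\ge-1$.

**Step 4: upper bound.** Since $n_\pm=1$, (2) gives
$$\tfrac12(P-Q)=(n,f)\le(1+a)\frac x{\sqrt{1+x^2}}\le1+a.$$
Multiply $P-Q\le2(1+a)$ by $P\ge0$ and use $PQ=1-a^2$: we get $P^2-2(1+a)P-(1-a^2)\le0$. Put $\alpha=1+a$ and $s=\sqrt{2\alpha}$. Since $\alpha^2+1-a^2=(1+a)\cdot2=s^2$, the quadratic inequality says $P\le s+\alpha$. In the same way $P'\le s'+\alpha'$ with $\alpha'=1+b$, $s'=\sqrt{2\alpha'}$.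

Put $X=PP'$, which is positive by (5), and $K=(1-a^2)(1-b^2)$. By (4), $K=X\cdot QQ'$, so $(f,f')=\frac12(X+K/X)$, and (5) gives $X^2\ge K$. The function $X\mapsto\frac12(X+K/X)$ is nondecreasing for $X>0$, $X\ge\sqrt K$, and $X\le(s+\alpha)(s'+\alpha')$. Now $(s-\alpha)(s+\alpha)=2\alpha-\alpha^2=\alpha(2-\alpha)=1-a^2$, and similarly for the primed quantities, so $K/\big((s+\alpha)(s'+\alpha')\big)=(s-\alpha)(s'-\alpha')$. Hence
$$(f,f')\le\tfrac12\big[(s+\alpha)(s'+\alpha')+(s-\alpha)(s'-\alpha')\big]=ss'+\alpha\alpha'.$$
Therefore
$$g\le2\sqrt{(1+a)(1+b)}+(1+a)(1+b)-ab=2\sqrt{(1+a)(1+b)}+1+a+b\le7,$$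
which proves (1).

**Step 5: the determinant.** The vectors $e_{i-1},e_i$ are independent, as they define different facets, and both are orthogonal to $v$, whereas $(e_{i+1},v)>0$. So $e_{i-1},e_i,e_{i+1}$ are independent. Their Gram determinant is
$$\det\begin{pmatrix}-1&a&g\\a&-1&b\\g&b&-1\end{pmatrix}=a^2+b^2+g^2+2abg-1.$$
It is positive because the signature is $(1,2)$, and it is at most $1+1+49+14-1=64$. Since $E_{i-1},E_i,E_{i+1}$ span a sublattice of finite index, $|\mathrm{disc}\,N|\le64\,n_{i-1}n_in_{i+1}\le64C^3$. $\square$

*Proof of Proposition 1 for $\rho\ge4$.* **Step 6: induct by passing to a facet.** Let $F$ be a facet of $\mathcal P$ with $\mathrm{span}\,F=E^\perp$, $n=-E^2\le C$, and put $N'=E^\perp\cap N$, of signature $(1,\rho-2)$. Then $F$ is a polyhedral cone with nonempty interior in $N'_{\mathbb R}$, contained in $\overline{\mathcal C}\cap N'_{\mathbb R}$, the closed positive cone of $N'$. A facet of $F$ has the form $F\cap F_j$ with $F_j$ another facet of $\mathcal P$. Let $E_j$ be a short normal of $F_j$ and $n_j=-E_j^2\le C$. The facet $F\cap F_j$ spans $E^\perp\cap E_j^\perp$, and a normal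 of it inside $N'$ is
$$E_j'=nE_j+(E,E_j)E\in N',\qquad E_j'^2=-n\big(nn_j-(E,E_j)^2\big).$$
Here $(E_j',E)=n(E,E_j)-n(E,E_j)=0$, and $(E'_j,z)=n(E_j,z)$ for $z\in E^\perp$. As $\dim(F\cap F_j)=\rho-2\ge2$, the face $F\cap F_j$ contains a vector of $\mathcal C$. So $E,E_j$ span a negative definite lattice of rank two, and $nn_j-(E,E_j)^2>0$. Hence $0<-E_j'^2\le n^2n_j\le C^3$, and $F$ is a cone with $C^3$-short normals in $N'$. By induction $|\mathrm{disc}\,N'|\le D_{\rho-1}(C^3)$. Since $N'\oplus\mathbb ZE\subset N$ has finite index, $|\mathrm{disc}\,N|\le n\,|\mathrm{disc}\,N'|\le C\,D_{\rho-1}(C^3)=D_\rho(C)$. $\square$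

With Proposition 1, Theorem B is proved.

## 6. Period maps and points where the Picard number jumps

Now let $\pi:\mathcal M\to B$ be as in Theorem A. We need a supply of points with $NS(M_t)$ larger than generic, and we need to know that among them small discriminants are rare. First, the periods must move.

**Lemma 7.** The local period map is non-constant on every nonempty open subset of $B_{\rm reg}$.

*Proof.* As $B$ is irreducible, $B_{\rm reg}$ is connected, and the period map is holomorphic on its universal cover. If it is constant on a nonempty open set, it is constant, so local period maps are locally constant on $B_{\rm reg}$. Let $t\in B$ and let $V$ be a small contractible neighborhood of $t$ with finitely many irreducible components, all through $t$ and with connected regular parts. Each connected component of $V\cap B_{\rm reg}$ then has $t$ in its closure. By (F6), after shrinking, $\pi|_V$ is pulled back by a map $c:V\to\mathrm{Def}(M_t)$, and periods are injective on $\mathrm{Def}(M_t)$. So $c$ is constant on each component of $V\cap B_{\rm reg}$. By continuity $c\equiv c(t)$, and because $V$ is reduced,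 $\pi|_V$ is trivial. Thus $\pi$ is locally trivial and, $B$ being connected, all fibres are isomorphic. This contradicts non-isotriviality. $\square$

**Set-up.** Let $U\subset B_{\rm reg}$ be a nonempty coordinate ball. By Lemma 7 the differential of the period map is nonzero at some point of $U$. A small disc through this point in a suitable direction is an embedded disc $\Delta\subset U$ on which $t\mapsto[\sigma_t]\in\mathbb P(\Lambda_{\mathbb C})$ is an immersion. Here $\Lambda=H^2(M_t,\mathbb Z)$ is trivialized over $\Delta$ and $\sigma_t$ is a holomorphic lift spanning $H^{2,0}(M_t)$, so $\sigma_t^2=0$ and $(\sigma_t,\bar\sigma_t)>0$. Put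
$$L=\{v\in\Lambda:(v,\sigma_t)=0\ \forall t\in\Delta\},\quad r=\mathrm{rk}\,L,\quad T=L^\perp,\quad N_t=NS(M_t)=\Lambda\cap\sigma_t^\perp\supset L.$$
The lattice $L$ is saturated, contains $h$, and lies in $H^{1,1}(M_t)$. So $L$ has signature $(1,r-1)$ and $T$ has signature $(2,n)$ with $n=b_2-2-r$, and $\sigma_t\in T_{\mathbb C}$. Let $W_t=\langle\mathrm{Re}\,\sigma_t,\mathrm{Im}\,\sigma_t\rangle\subset T_{\mathbb R}$, a positive definite plane. In $T_{\mathbb R}$ its complement $W_t^\perp$ is negative definite.

The next lemma says that every vector in some open set of $T_{\mathbb R}$ becomes of type $(1,1)$ somewhere. When $n=1$ this is easy to picture: the complement $W_t^\perp$ is a line, and $\tau$ sends a negative vector $v$ to the point $t$ with $W_t=v^\perp$.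

**Lemma 8.** Let $\Delta$ be a disc on which the period map is an immersion, let $T\subset\Lambda$ be a sublattice of signature $(2,n)$ with $\sigma_t\in T_{\mathbb C}$ for all $t\in\Delta$, and let $\Delta''\Subset\Delta$ be a subdisc. There are a nonempty open set $V\subset T_{\mathbb R}$, consisting of nonzero vectors, and a continuous open map $\tau:V\to\Delta''$ with $(v,\sigma_{\tau(v)})=0$ for all $v\in V$. In particular $v^2<0$ for $v\in V$.

*Proof.* The set $\mathcal E=\{(t,v)\in\Delta''\times T_{\mathbb R}:(v,\sigma_t)=0\}$ has fibre $W_t^\perp$ over $t$, so it is a real vector bundle of rank $n$ and $\dim_{\mathbb R}\mathcal E=n+2=\dim T_{\mathbb R}$. Let $F:\mathcal E\to T_{\mathbb R}$, $(t,v)\mapsto v$. The kernel of $dF$ at $(t,v)$ consists of the $(\dot t,0)$ with $\dot t\,(v,\sigma_t')=0$, so $F$ is a local diffeomorphism wherever $(v,\sigma_t')\neq0$.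

Fix $t$. Suppose $(v,\sigma_t')=0$ for all $v\in W_t^\perp$. Then $\sigma_t'\in(W_t)_{\mathbb C}$, that is, $\sigma'_t=\alpha\sigma_t+\beta\bar\sigma_t$. Differentiating $\sigma_t^2=0$ gives $(\sigma_t,\sigma_t')=0$, so $\beta(\sigma_t,\bar\sigma_t)=0$ and $\beta=0$. Then the period map is not immersive at $t$, a contradiction. So there is $v\in W_t^\perp$, $v\neq0$, with $(v,\sigma_t')\ne0$, and $F$ maps a small open neighborhood $\Omega\subset\mathcal E$ of $(t,v)$ diffeomorphically onto an open $V\not\ni0$. Put $\tau=\mathrm{pr}_1\circ(F|_\Omega)^{-1}$. It is continuous, and it is open because a bundle projection is open. Finally $v\in W_{\tau(v)}^\perp\setminus\{0\}$ is negative. $\square$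

The second tool bounds the number of points with small discriminant. It is stated in three parts because Section 8 reuses the first two.

**Lemma 9.** (a) Let $M$ be projective, let $L\subsetneq NS(M)$ be a saturated sublattice containing a class of positive square, let $T=L^\perp$, and suppose $|\mathrm{disc}\,NS(M)|\le D$. Then there is $0\ne w\in NS(M)\cap T$ with $-w^2\le c$, where $c$ depends only on $D$, $|\mathrm{disc}\,L|$ and $b_2$.
(b) Let $\sigma_t\in T_{\mathbb C}$ depend continuously on $t$ in a compact set $Z$, with $\sigma_t^2=0$ and $(\sigma_t,\bar\sigma_t)>0$. For given $c$, only finitely many $w\in T$ satisfy $-w^2\le c$ and $(w,\sigma_t)=0$ for some $t\in Z$.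
(c) In the set-up above, for $D>0$ and $\Delta''\Subset\Delta$, only finitely many $t\in\Delta''$ satisfy $N_t\ne L$ and $|\mathrm{disc}\,N_t|\le D$.

*Proof.* (a) Write $N=NS(M)$ and $K=N\cap T$. Since $L$ contains a positive class, $L$ has signature $(1,r-1)$ with $r=\mathrm{rk}\,L$, and $K$ is negative definite. Over $\mathbb Q$, $N_{\mathbb Q}=L_{\mathbb Q}\oplus K_{\mathbb Q}$. If $K=0$, then $L$ has finite index in $N$ and equals $N$ by saturation, which is excluded. So $K\neq0$. Consider $N\to L^*/L$, $z\mapsto(z,\cdot)|_L$. If $z$ maps to $0$, there is $l\in L$ with $z-l\in K$. So $N/(L\oplus K)\hookrightarrow L^*/L$ and $[N:L\oplus K]\le|\mathrm{disc}\,L|$. Hence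
$$|\mathrm{disc}\,K|=\frac{|\mathrm{disc}\,N|\,[N:L\oplus K]^2}{|\mathrm{disc}\,L|}\le D\,|\mathrm{disc}\,L|.$$
By Hermite's inequality a definite lattice of rank $k$ and discriminant $\pm\delta$ contains a nonzero vector $w$ with $|w^2|\le(4/3)^{(k-1)/2}\delta^{1/k}$. Since $k\le b_2$, this gives the bound $c$.

(b) Let $g_t$ be the positive definite form on $T_{\mathbb R}$ that equals $q$ on $W_t$ and $-q$ on $W_t^\perp$, where $q(v)=v^2$. It is continuous in $t$. If $(w,\sigma_t)=0$, then $w\in W_t^\perp$ and $g_t(w)=-w^2\le c$. By compactness of $Z$, such $w$ lie in a bounded set.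

(c) By (a), each such $t$ admits $0\ne w\in N_t\cap T$ with $-w^2\le c$, and by (b) with $Z=\overline{\Delta''}$ only finitely many $w$ occur. For each of them $w\notin L$, since $L\cap T=0$. So $(w,\sigma_t)$ is a holomorphic function on $\Delta$ that is not identically zero, and it has finitely many zeros in $\overline{\Delta''}$. $\square$

## 7. Density of infinite automorphism groups

*Proof of Theorem A.* Since $B_{\rm reg}$ is dense in $B$, it suffices to find, in every nonempty coordinate ball $U\subset B_{\rm reg}$, a point $t$ with $\mathrm{Aut}(M_t)$ infinite. All fibres are deformation equivalent, so (F4) gives one constant $C$. Put $D=\max_{3\le\rho\le b_2-2}D_\rho(C)$. Take $\Delta\subset U$, $L$, $T$ as in the set-up and $V,\tau$ from Lemma 8. If $S\subset V$ is dense, then $\tau(S)$ is dense in the nonempty open set $\tau(V)$, so it is infinite.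

**Case $r\ge2$.** Let $S=V\cap T_{\mathbb Q}$, which is dense in $V$. For $t=\tau(v)$, $v\in S$, a nonzero multiple of $v$ lies in $N_t\cap T$. So $N_t\ne L$ and $\rho(M_t)\ge r+1\ge3$. By Lemma 9(c), $|\mathrm{disc}\,N_t|>D$ for all but finitely many $t\in\tau(S)$. For these, $\mathrm{Aut}(M_t)$ is infinite by Theorem B.

**Case $r=1$.** Now $L=\mathbb Zh'$ with $a:=h'^2>0$, and $T=h'^\perp$ has rank $b_2-1\ge4$. If $\rho(M_t)\ge3$ we can argue as before. We must prepare for $\rho(M_t)=2$ by choosing $v$ so that $\mathbb Qh'\perp\mathbb Qv$ represents none of $0,-1,\dots,-C$; then Lemma 4 will apply.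

**Step 1: a prime.** We want a prime $p$ at which $-ak$ is a non-residue for all small $k$ simultaneously. By Dirichlet choose a prime
$$p\equiv-1\pmod{8\,a\,C!\,|\mathrm{disc}\,T|}.$$
Then $p\nmid2a\,C!\,\mathrm{disc}\,T$, so $p>C$. As $p\equiv7\pmod 8$, $\left(\frac{-1}p\right)=-1$ and $\left(\frac2p\right)=1$. For an odd prime $\ell\mid a\,C!$, quadratic reciprocity with $(p-1)/2$ odd and $p\equiv-1\pmod\ell$ gives
$$\left(\frac\ell p\right)=(-1)^{(\ell-1)/2}\left(\frac p\ell\right)=(-1)^{(\ell-1)/2}\left(\frac{-1}\ell\right)=1.$$
For $1\le k\le C$ every prime factor of $ak$ is $2$ or such an $\ell$, so $\left(\frac{ak}p\right)=1$. Hence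
$$-ak\ \text{is a non-residue mod}\ p\ \text{for all}\ 1\le k\le C.\tag{6}$$

**Step 2: many $v$ with $\mathrm{ord}_p(v^2)$ odd.** As $p$ is odd and prime to $\mathrm{disc}\,T$, the lattice $T\otimes\mathbb Z_p$ is unimodular of rank $\ge3$. So it splits off a hyperbolic plane with basis $e,f$, $e^2=f^2=0$, $(e,f)=1$, and $e+\frac p2f$ has square $p$. Hence $\{v\in T_{\mathbb Q_p}:\mathrm{ord}_p(v^2)\text{ odd}\}$ is nonempty, and it is open. Since $\mathbb Q$ is dense in $\mathbb R\times\mathbb Q_p$, the space $T_{\mathbb Q}$ is dense in $T_{\mathbb R}\times T_{\mathbb Q_p}$. Therefore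
$$S=\{v\in V\cap T_{\mathbb Q}:\mathrm{ord}_p(v^2)\ \text{is odd}\}$$
is dense in $V$, and $\tau(S)$ is infinite. For $t\in\tau(S)$ we have $N_t\neq L$ as before. By Lemma 9(c) we can choose $t=\tau(v)$, $v\in S$, with $|\mathrm{disc}\,N_t|>D$. If $\rho(M_t)\ge3$, then $\mathrm{Aut}(M_t)$ is infinite by Theorem B.

**Step 3: the case $\rho(M_t)=2$.** Then $N_t\otimes\mathbb Q=\mathbb Qh'\perp\mathbb Qv$. Put $v^2=-\nu$, so $\nu>0$ and $\mathrm{ord}_p(\nu)$ is odd. We claim that $N_t\otimes\mathbb Q$ does not represent $-k$ for $1\le k\le C$ and does not represent $0$ nontrivially. Suppose $a\xi^2-\nu\eta^2=-k$ with $0\le k\le C$ and $(\xi,\eta)\ne(0,0)$ rational.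

* If $k=0$, then $\xi,\eta\ne0$, and $a\xi^2=\nu\eta^2$ has even order at $p$ on the left and odd order on the right, a contradiction.
* If $k\ge1$, then $a\xi^2+k=\nu\eta^2$. The left side is positive, so $\eta\ne0$ and the right side has odd order. If $\mathrm{ord}_p\xi<0$, then the left side has order $2\,\mathrm{ord}_p\xi$, which is even, a contradiction. If $\mathrm{ord}_p\xi\ge0$, then the left side is $p$-integral, and odd order forces $p\mid a\xi^2+k$. Then $(a\xi)^2\equiv-ak\pmod p$, contradicting (6).

So $N_t$ has no nonzero isotropic vector, and by (F4) it contains no MBM class. By Lemma 4, $\mathrm{Aut}(M_t)$ is infinite. $\blacksquare$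

The hypothesis $b_2\ge5$ was used only through (F4) and through $\mathrm{rk}\,T\ge3$ when $r=1$. If $b_2=4$, then $n\ge1$, since for $n=0$ there are only two isotropic lines in $T_{\mathbb C}$ and the period could not move. So $r=2-n=1$, $\mathrm{rk}\,T=3$, and $\rho(M_t)\le b_2-2=2$; at any $t\in\tau(S)$ the argument of the case $r=1$ applies. Theorem A therefore also holds for $b_2=4$ in any deformation class for which the bound (F4) holds. For $b_2=3$ there are no non-isotrivial polarized families, because $h^\perp$ has signature $(2,0)$ and the polarized period domain is $0$-dimensional.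

## 8. All special points outside a proper analytic subset

Let $B$ be a connected complex manifold and $\pi$ as in Theorem A, with $b_2\ge5$. Let $\mathcal L\subset R^2\pi_*\mathbb Z$ be the local subsystem of classes that are of type $(1,1)$ under all parallel transports, $r=\mathrm{rk}\,\mathcal L$ (the generic Picard number), $\mathcal T=\mathcal L^\perp$, and $NL=\{t:NS(M_t)\ne\mathcal L_t\}$. As before, $\mathcal L_t$ is saturated in $H^2(M_t,\mathbb Z)$ and contains $h$, so $\mathcal L\cap\mathcal T=0$, and $\sigma_t\in\mathcal T_t\otimes\mathbb C$.

**Theorem C.**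

1. There is a proper closed analytic subset $A\subsetneq B$ such that $\mathrm{Aut}(M_t)$ is infinite for every $t\in NL\setminus A$ with $\rho(M_t)\ge3$. If $\pi$ is an algebraic family over a smooth quasi-projective $B$, then $A$ can be taken algebraic.
2. If $r\ge2$, then $\mathrm{Aut}(M_t)$ is infinite for every $t\in NL\setminus A$, and $NL\setminus A$ is dense in $B$. In particular, for a family over a smooth quasi-projective curve with $r\ge2$, all but finitely many points of the (dense) Noether–Lefschetz locus have infinite $\mathrm{Aut}$.
3. If $r=1$, then for $t\in NL\setminus A$: $\mathrm{Aut}(M_t)$ is finite if and only if $\rho(M_t)=2$ and $NS(M_t)$ contains a nonzero isotropic vector or an MBM class. Points with infinite $\mathrm{Aut}$ are dense by Theorem A. The conclusion of (2) can fail for $r=1$: there are families in which points of $NL$ with finite $\mathrm{Aut}$ are also dense.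
4. (Dichotomy.) Either $\mathrm{Aut}(M_t)$ is infinite for all $t\notin NL$, or it is finite for all $t\notin NL$.

**Proof of (1).** Let $D=\max_{3\le\rho\le b_2-2}D_\rho(C)$, let $c$ be the constant of Lemma 9(a) for $D$ and $L=\mathcal L_t$ (its discriminant does not depend on $t$), and put
$$A=\{t\in B:\ \exists\ 0\ne w\in NS(M_t)\cap\mathcal T_t,\ -w^2\le c\}.$$
By Lemma 9(a), if $t\in NL$ and $|\mathrm{disc}\,NS(M_t)|\le D$, then $t\in A$. So for $t\in NL\setminus A$ with $\rho(M_t)\ge3$, Theorem B shows that $\mathrm{Aut}(M_t)$ is infinite.

We check that $A$ is closed analytic and proper. Over a small simply connected open set with compact closure contained in a simply connected chart, trivialize the local systems. By Lemma 9(b) only finitely many $w$ occur, so there $A$ is a finite union of analytic sets $\{(w,\sigma_t)=0\}$ with $0\ne w\in\mathcal T$. If one of these contained a nonempty open set, then $(w,\sigma_t)$, a section of a holomorphic line bundle on the universal cover of $B$, would vanish identically there. Then $w$ would be of type $(1,1)$ under all parallel transports, that is, $w\in\mathcal L\cap\mathcal T=0$,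 a contradiction. So $A$ is closed analytic and nowhere dense.

Let now $B$ be smooth quasi-projective. The form makes $\mathcal T$ a polarized variation of Hodge structure (up to the usual sign). By Cattani–Deligne–Kaplan (J. AMS 8 (1995)), the locus of pairs $(t,w)$ with $w\in\mathcal T_t$ an integral Hodge class and $-w^2\le c$ is algebraic and finite over $B$. The local system $\mathcal T$, viewed as a covering space of $B$, has the zero section as an open and closed connected subset. So the zero section is a connected component of the locus. Remove it; what is left is algebraic and finite over $B$, and its image $A$ is a closed algebraic subset. $\square$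

**Proof of (2).** As $\mathcal L_t$ is saturated, every $t\in NL$ has $\rho(M_t)\ge r+1\ge3$, and (1) applies. For density, let $U\subset B\setminus A$ be a nonempty open ball and take $\Delta\subset U$ and $L=L_\Delta$ as in the set-up of Section 6; clearly $\mathcal L\subset L_\Delta$. If $L_\Delta\ne\mathcal L$, then $\Delta\subset NL$. Otherwise, for rational $v$ in the set $V$ of Lemma 8, a multiple of $v$ lies in $NS(M_{\tau(v)})\cap\mathcal T$, and $\tau(v)\in NL\cap U$. Since $B\setminus A$ is open and dense, $NL\setminus A$ is dense in $B$. Over a smooth quasi-projective curve $A$ is a proper algebraic subset, hence finite; the argument used only the variation of Hodge structure over the quasi-projective base. $\square$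

**Proof of (3).** For $t\in NL$ we have $\rho(M_t)\ge2$. If $\rho(M_t)\ge3$ and $t\notin A$, then $\mathrm{Aut}(M_t)$ is infinite by (1). If $\rho(M_t)=2$, use Lemma 4.

*A family where the conclusion of (2) fails.* Let $M$ be projective hyperkähler with $b_2\ge5$, $h$ a primitive ample class, $h^2=a$, and $T=h^\perp$, of signature $(2,b_2-3)$. By (F6), a small ball $B$ of deformations of $(M,h)$ is identified with an open set in the period domain of $T$,
$$\{[\sigma]\in\mathbb P(T_{\mathbb C}):\sigma^2=0,\ (\sigma,\bar\sigma)>0\},$$
and $h$ stays ample after shrinking $B$. Nonempty open subsets of an irreducible quadric are contained in no hyperplane. So no nonzero vector of $T$ is orthogonal to all $\sigma_t$, and $r=1$, $\mathcal L=\mathbb Zh$. The family is non-isotrivial: the periods of isomorphic fibres lie in one $O(\Lambda)$-orbit, which is countable, while $B$ is uncountable.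

For $v\in T_{\mathbb Q}$ with $v^2<0$ and $-av^2\in(\mathbb Q^\times)^2$ let $H_v=\{t\in B:(v,\sigma_t)=0\}$. It is an open subset of the quadric of $v^\perp\subset T$, a nondegenerate form of rank $b_2-2\ge3$, so this quadric is irreducible of positive dimension and no nonempty open subset of it lies in a hyperplane. Hence for $w\in T$ not proportional to $v$, the set $\{(w,\sigma_t)=0\}$ is nowhere dense in $H_v$. So a very general $t\in H_v$ has $NS(M_t)_{\mathbb Q}=\mathbb Qh\perp\mathbb Qv$. The form $aX^2+v^2Y^2$ is isotropic, because $-av^2$ is a square, and $\mathrm{Aut}(M_t)$ is finite by Lemma 4. Such $t$ lie in $NL$.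

It remains to see that the union of these $H_v$ is dense in $B$. The form $av^2+z^2$ on $T_{\mathbb Q}\oplus\mathbb Q$ is indefinite of rank $b_2\ge5$, hence isotropic over $\mathbb Q$ by Meyer's theorem. Projecting from a rational point, we see that its rational zeros are dense among its real zeros. Every real $v$ with $v^2<0$ is the $T_{\mathbb R}$-component of the real zero $(v,\sqrt{-av^2})$. Nearby rational zeros $(v',z')$ have $z'\ne0$ and $-av'^2=z'^2\in(\mathbb Q^\times)^2$. So the admissible $v$ are dense in $\{v\in T_{\mathbb R}:v^2<0\}$. Given a nonempty open $U\subset B$, take a disc $\Delta\subset U$ on which the period map is an immersion and apply Lemma 8 with this $T$. The open set $V$ consists of negative vectors, so it contains an admissible $v$, and $\tau(v)\in H_v\cap U$. Then very general points of the nonempty set $H_v\cap U$ lie in $U$ and have finite $\mathrm{Aut}$.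

Consequently, for every proper closed analytic subset of $B$ there are points of $NL$ outside it with finite $\mathrm{Aut}$. $\square$

**Proof of (4).** For $t\notin NL$ we have $NS(M_t)=\mathcal L_t$, and $\mathrm{Amp}(M_t)$ is the chamber containing $h$ cut out by the MBM classes in $\mathcal L_t$. Parallel transport in $B$ between two points $t,t'\notin NL$ carries $\mathcal L_t$ to $\mathcal L_{t'}$, $h$ to $h$, $\mathrm{Mon}^2(M_t)$ to $\mathrm{Mon}^2(M_{t'})$ and, by (F3), MBM classes in $\mathcal L_t$ to MBM classes in $\mathcal L_{t'}$. So it carries $\mathrm{Amp}(M_t)$ to $\mathrm{Amp}(M_{t'})$. Let $G_t$ be the group of $g\in O(\mathcal L_t)$ that are trivial on the discriminant group, satisfy $g\oplus\mathrm{id}_{\mathcal T_t}\in\mathrm{Mon}^2(M_t)$, and preserve this chamber. Up to isomorphism, $G_t$ does not depend on $t\notin NL$. We show that $\mathrm{Aut}(M_t)$ is infinite if and only if $G_t$ is.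

If $G_t$ is infinite, then $\mathrm{Aut}(M_t)$ is infinite by Lemma 2.

Conversely, let $\mathrm{Aut}(M_t)$ be infinite. It preserves $\mathcal L_t=NS(M_t)$, hence $\mathcal T_t$, and it preserves the line $\mathbb C\sigma_t$, hence the plane $W_t$ and the positive definite form $g_t$ of the proof of Lemma 9(b). Isometries of the lattice $\mathcal T_t$ that preserve a positive definite form make up a finite group. So the image of $\mathrm{Aut}(M_t)$ in $O(\mathcal T_t)$ is finite, and the subgroup $\mathrm{Aut}_0$ acting trivially on $\mathcal T_t$ and on $\mathcal L_t^*/\mathcal L_t$ has finite index. An automorphism $f$ acts on $H^2(M_t,\mathbb Z)$ by an element of $\mathrm{Mon}^2$: the quotient of $M_t\times\mathbb C^*$ by the group generated by $(x,z)\mapsto(f(x),2z)$ is a smooth proper family over the elliptic curve $\mathbb C^*/2^{\mathbb Z}$, and its monodromy around one loop is the action of $f$ or its inverse. Hence $\mathrm{Aut}_0$ maps to $G_t$, with finite kernel by Lemma 3. So $G_t$ is infinite. $\blacksquare$
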